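# Strong Pick sets in the bidisc: two degree conditions and the role of the torus

## A parabola on which the first coordinate is rigid

Write $\mathbb D$ for the open unit disc and $\mathbb T$ for the unit circle. Take the curve $V=\{(z,w)\in\mathbb C^2: w=z^2\}$, and let $h:\mathbb D^2\to\overline{\mathbb D}$ be an analytic function of which we know only its values on $V$, namely
$$h(z,z^2)=z\qquad(z\in\mathbb D).$$
One such function is $h(z,w)=z$. Are there others?

Fix $w\in\mathbb D\setminus\{0\}$ and let $s,-s\in\mathbb D$ be its two square roots. The one-variable function $h(\cdot,w)$ takes the value $s$ at $s$ and $-s$ at $-s$. It is not constant, so it maps $\mathbb D$ into $\mathbb D$ by the open mapping theorem, and it has two fixed points. Move one of them to $0$ by a disc automorphism; the Schwarz lemma then says that $h(\cdot,w)$ is the identity. So $h(z,w)=z$ whenever $w\ne0$, and by continuity for all $w$. There are no others.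

Now replace the function $z$ by $f(z,w)=z^2w$. On $V$ it equals $z^4$, and so does $h(z,w)=w^2$. Two different functions into $\overline{\mathbb D}$ agree on $V$.

The curve is the zero set of $p=z^2-w$, of degree $2$ in $z$ and $1$ in $w$. The rigid function $z$ has degrees $1$ and $0$, both smaller. The flexible function $z^2w$ has degrees $2$ and $1$, both at least as large. Do the degrees decide? In one variable they do. A corollary of Pick's 1916 results says that if $p$ is a polynomial whose zeros are distinct points of $\mathbb D$ and $f$ is a rational inner function on $\mathbb D$, then $f$ is determined, among analytic $h:\mathbb D\to\overline{\mathbb D}$, by its values on $Z_p$ if and only if $\deg(f)<\deg(p)$. For $f(z)=z$ the direction "if" with two nodes is the fixed-point argument above; with the single node $0$, the function $h=0$ also agrees with $f$.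

To ask the question in two variables we need precise words.

**Definition (Schur class, rational inner function, degrees).** For $n\ge1$, $\mathcal S(\mathbb D^n)$ is the set of analytic $F:\mathbb D^n\to\overline{\mathbb D}$. A rational $f\in\mathcal S(\mathbb D^n)$ is *inner* if $|f|=1$ almost everywhere on $\mathbb T^n$. Its degree $\deg(f)$ is the total degree of its numerator in lowest terms, and $\deg_i(f)$ is the degree of that numerator in $z_i$. For a polynomial $p$, $Z_p$ is the zero set and $\deg_i(p)$ the degree in $z_i$.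

For example, $zw$ is inner on $\mathbb D^2$ with $\deg_1=\deg_2=1$.

**Definition (inner variety).** An irreducible algebraic variety $V\subset\mathbb C^n$ is *inner* if $V\cap\mathbb D^n\ne\emptyset$ and $V\cap\partial(\mathbb D^n)\subset\mathbb T^n$. (For $n=1$ one also allows a finite set of distinct points of $\mathbb D$.)

So an inner curve in $\mathbb C^2$ leaves the bidisc only through the torus: at a point of $V$ in the closed bidisc, $|z|=1$ and $|w|=1$ happen together. The parabola $w=z^2$ is inner. The line $w=2z$ is not: it contains $(\frac12,1)$.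

**Definition (strong Pick set).** Given $f\in\mathcal S(\mathbb D^n)$ and such a $V$, we say that $V$ is a *strong Pick set for $f$* if every $h\in\mathcal S(\mathbb D^n)$ with $h=f$ on $V\cap\mathbb D^n$ satisfies $h=f$ on $\mathbb D^n$.

Thus the parabola is a strong Pick set for $z$, but not for $z^2w$. Every inner $V$ is a strong Pick set for a unimodular constant $c$: if $h=c$ on $V\cap\mathbb D^2$, then $|h|$ attains the value $1$ inside $\mathbb D^2$, and $h=c$ by the maximum principle.

## Two degree conditions and four theorems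

The following conjecture comes from David Scheinker, "Hilbert function spaces and the Nevanlinna-Pick problem on the polydisc II", arXiv:1302.5406 (2013).

**Conjecture.** Fix a rational inner function $f$ on $\mathbb D^2$ and an irreducible inner variety $V=Z_p\subset\mathbb C^2$, where $p$ is an irreducible polynomial defining $V$ (so $\deg_i(p)$ depends only on $V$).

(a) If $\deg_i(f)<\deg_i(p)$ for $i=1,2$, then $V$ is a strong Pick set for $f$.

(b) If $\deg_i(f)\ge\deg_i(p)$ for $i=1,2$, then $V$ is not a strong Pick set for $f$.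

Both parts are false as stated, and both become true under a regularity condition on the torus.

**Theorem 1.** Let $f=zw$ and $p=(2z+2w-1-zw)^2-4zw$. Then $V=Z_p$ is an irreducible inner variety, $\deg_if=1<2=\deg_ip$ for $i=1,2$, and $V$ is not a strong Pick set for $f$. So (a) is false.

**Theorem 2.** Let $0<\varepsilon<\frac16$ and
$$f=\frac{2z^2w^2-z-w}{2-z^2w-zw^2},\qquad p=z^2+zw+w^2+\varepsilon(1+z+w+z^2w+zw^2+z^2w^2).$$
Then $f$ is rational inner, $V=Z_p$ is an irreducible inner variety, $\deg_if=2=\deg_ip$ for $i=1,2$, and $V$ is a strong Pick set for $f$. So (b) is false.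

In the next two statements $V=Z_p$ is irreducible inner with $p$ irreducible, $(n,m)=(\deg_1p,\deg_2p)$, $f$ is rational inner, $d_i=\deg_if$, and $f=P/q$ in lowest terms.

**Theorem 3.** Suppose there is a polynomial $r\not\equiv0$ with $\deg_1r\le n-1-d_1$, $\deg_2r\le m-1-d_2$ and
$$\int_{\mathbb T}\sum_{j=1}^n\Big|\frac{qr}{p_z}(x_j(\tau),\tau)\Big|^2|d\tau|<\infty,\qquad x_j(\tau)\text{ the zeros of }p(\cdot,\tau).$$
Then $V$ is a strong Pick set for $f$. In particular, if $\deg_if<\deg_ip$ for $i=1,2$, then $V$ is a strong Pick set for $f$ in each of these cases: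

1. $V$ has no singular point on $\mathbb T^2$;
2. the singular points of $V$ on $\mathbb T^2$ are $s$ ordinary double points (two branches, distinct tangents), and $s<(n-d_1)(m-d_2)$.

The bound in case 2 is sharp for $(n,m)=(2,2)$, $(d_1,d_2)=(1,1)$.

**Theorem 4.** Suppose $d_i\ge\deg_ip$ for $i=1,2$ and there is a polynomial $g\not\equiv0$ with $\deg_1g\le d_1-n$, $\deg_2g\le d_2-m$ and $pg/q$ bounded on $\mathbb T^2\setminus Z_q$. Then $V$ is not a strong Pick set for $f$. In particular (b) holds whenever $f$ is holomorphic on a neighborhood of $\overline{\mathbb D}^2$.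

**Corollary 5.** If $V$ is nonsingular on $\mathbb T^2$ and $f$ is holomorphic on a neighborhood of $\overline{\mathbb D}^2$, both statements of the conjecture hold. Neither boundary regularity hypothesis can simply be dropped.

The first sentence of Corollary 5 is case 1 of Theorem 3 together with Theorem 4. For the second: in Theorem 1 the function $zw$ is a polynomial, so there the hypothesis on $V$ is what fails. In Theorem 2 we shall see that $V$ is nonsingular on $\mathbb T^2$, so there the hypothesis on $f$ is what fails.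

## Interior slices and boundary slices

The parabola suggests a method for (a): fix $w$, look at the zeros of $p(\cdot,w)$ as nodes in the disc, and apply the one-variable theorem to $f(\cdot,w)$. This worked because $f=z$ does not depend on $w$, so that $f(\cdot,w)$ was inner for every $w\in\mathbb D$. It breaks down already for $f=zw$. Here $f(\cdot,w)=wz$ has supremum $|w|<1$ on $\mathbb D$, so for small $|\eta|$ the function $z\mapsto wz+\eta\,p(z,w)$ is again in $\mathcal S(\mathbb D)$ and has the same values at the nodes. No single interior slice determines anything.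

Only for $|\tau|=1$ is $f(\cdot,\tau)$ inner. But in such a boundary slice the nodes lie on the unit circle (Lemma 3 below), and values at boundary points are weak information: $z$ and $z^3$ agree at $\pm1$. What distinguishes these two functions is the size of the derivative at the nodes, $1$ against $3$. So we need derivative bounds, and the fact that $h=f$ on $V$ gives bounds only in the direction tangent to $V$. That is one inequality per boundary point, and it involves a horizontal and a vertical quantity at once.

The way past this is to use the horizontal slices ("rows") and the vertical slices ("columns") together. Each row and each column gives an inequality in the direction opposite to the tangential one, and with the right weights the inequalities add up to $0\le\dots\le0$. We shall see this first with six points (Theorem 2), then with an integral over the whole curve $V\cap\mathbb T^2$ (Theorem 3).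

## Reflection of polynomials and Agler's decomposition

**Definition (reflection).** Put $F^\sharp(z,w)=\overline{F(1/\bar z,1/\bar w)}$. If $F$ is a polynomial with $\deg_1F\le k$, $\deg_2F\le l$, its *reflection at the bidegree* $(k,l)$ is the polynomial $\tilde F=z^kw^lF^\sharp$.

For example, the reflection of $3-2z-2w+zw$ at $(1,1)$ is $3zw-2w-2z+1$. On $\mathbb T^2$ we have $F^\sharp=\overline F$, hence $|\tilde F|=|F|$. Reflecting twice at the same bidegree gives back $F$, the reflection of $cF$ is $\bar c\tilde F$, and the reflection of a product at the sum of the bidegrees is the product of the reflections.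

Two facts about zeros are used throughout. Two polynomials in $z,w$ without common factor have only finitely many common zeros. And a zero of a holomorphic function of two variables is never isolated, so near a zero there are infinitely many.

Inner products are linear in the first slot.

**Agler's theorem** (J. Agler 1990; see Agler–McCarthy, *Pick Interpolation and Hilbert Function Spaces*, Ch. 11). For $h\in\mathcal S(\mathbb D^2)$ there are holomorphic maps $u^i:\mathbb D^2\to\ell^2$, $i=1,2$, with
$$1-h(\lambda)\overline{h(\mu)}=\sum_{i=1}^2(1-\lambda_i\bar\mu_i)\langle u^i_\lambda,u^i_\mu\rangle\qquad(\lambda,\mu\in\mathbb D^2).\tag{1}$$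

For $h=zw$ one can take $u^1_\lambda=1$ and $u^2_\lambda=\lambda_1$, since $1-\lambda_1\lambda_2\bar\mu_1\bar\mu_2=(1-\lambda_1\bar\mu_1)+(1-\lambda_2\bar\mu_2)\lambda_1\bar\mu_1$. Setting $\mu=\lambda$ in (1) gives
$$(1-|\lambda_i|^2)\|u^i_\lambda\|^2\le1-|h(\lambda)|^2\le1 .\tag{2}$$

The next lemma certifies that a quotient of polynomials is bounded, or inner, by looking only at the torus, even when the denominator has zeros there.

**Lemma 1.** Let $q,X$ be polynomials, $q$ zero-free in $\mathbb D^2$, and $|X|\le C|q|$ on $\mathbb T^2$. Then $|X/q|\le C2^N$ on $\mathbb D^2$, where $N=\deg_1q+\deg_2q$. If $|X|=|q|$ on $\mathbb T^2$, then $X/q\in\mathcal S(\mathbb D^2)$ is inner.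

**Proof.** Let $x\in\mathbb T^2$. The polynomial $\zeta\mapsto q(\zeta x)$ has degree at most $N$ and no zero in $\mathbb D$, so it equals $q(0)\prod_{j\le N}(1-a_j\zeta)$ with $|a_j|\le1$. For $0<\rho<1$ and $|a|\le1$,
$$|1-a|\le|1-\rho a|+(1-\rho)|a|\le2|1-\rho a|,$$
because $(1-\rho)|a|\le1-\rho\le1-\rho|a|\le|1-\rho a|$. Multiplying over $j$ gives $|q(x)|\le2^N|q(\rho x)|$ on $\mathbb T^2$. Hence the function $X(\cdot)/q(\rho\,\cdot)$, which is holomorphic near $\overline{\mathbb D}^2$, is bounded by $2^NC$ on $\mathbb T^2$, and so on $\mathbb D^2$ by the maximum principle. Let $\rho\to1$.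

Now let $|X|=|q|$ on $\mathbb T^2$ and $G=X/q$, a bounded function. For $\rho<1$, $G(\rho\,\cdot)$ is the Poisson integral over $\mathbb T^2$ of its boundary values. As $\rho\to1$ these converge boundedly to $X/q$ at every point of $\mathbb T^2$ with $q\ne0$, that is, almost everywhere. So $G$ is the Poisson integral of a function that is unimodular a.e., whence $|G|\le1$; and $|G|=1$ a.e. on $\mathbb T^2$. $\square$

## A nodal curve on which $zw$ is a square

Here we prove Theorem 1. Put
$$m=2z+2w-1-zw,\qquad p=m^2-4zw,\qquad V=Z_p,\qquad f=zw.$$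
(In this section $m$ is this polynomial, not a degree.) On $V$ we have $zw=(m/2)^2$. So it suffices to find $\psi\in\mathcal S(\mathbb D^2)$ with $\psi=m/2$ on $V\cap\mathbb D^2$ and $\psi^2\ne zw$. The function $m/2$ itself is not in the Schur class, since it tends to $-3$ at $(-1,-1)$. But the relation $m^2=4zw$ lets us rewrite it on $V$.

**Step 1: the degrees and a factorization.** The purpose is to solve for $w$. The coefficient of $w^2$ in $p$ is $(2-z)^2$, and $p$ is symmetric, so $\deg_1p=\deg_2p=2$. Put $z=\zeta^2$, $w=\eta^2$. In the product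
$$\big[(\sqrt2+\zeta)\eta-(\sqrt2\zeta+1)\big]\big[(\sqrt2-\zeta)\eta-(\sqrt2\zeta-1)\big]$$
the coefficient of $\eta^2$ is $2-\zeta^2$, the constant term is $2\zeta^2-1$, and the coefficient of $\eta$ is
$$-(\sqrt2+\zeta)(\sqrt2\zeta-1)-(\sqrt2\zeta+1)(\sqrt2-\zeta)=-(\zeta+\sqrt2\zeta^2-\sqrt2)-(\zeta-\sqrt2\zeta^2+\sqrt2)=-2\zeta .$$
So the product is $m-2\zeta\eta$. Replacing $\eta$ by $-\eta$ gives $m+2\zeta\eta=[(\sqrt2+\zeta)\eta+(\sqrt2\zeta+1)]\,[(\sqrt2-\zeta)\eta+(\sqrt2\zeta-1)]$. Multiply the two identities:
$$p(\zeta^2,w)=\big[(\sqrt2+\zeta)^2w-(\sqrt2\zeta+1)^2\big]\big[(\sqrt2-\zeta)^2w-(\sqrt2\zeta-1)^2\big].\tag{3}$$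

**Step 2: $V$ is inner.** We check that the curve leaves the bidisc only through the torus. If $|\zeta|=1$ then $|\sqrt2\pm\zeta|=|\sqrt2\pm\bar\zeta|=|\sqrt2\zeta\pm1|\ne0$. So by (3), $p(z,w)=0$ and $|z|=1$ imply $|w|=1$; by symmetry $|w|=1$ implies $|z|=1$. Hence $V\cap\partial(\mathbb D^2)\subset\mathbb T^2$. Also $(0,\frac12)\in V\cap\mathbb D^2$, since $m$ and $zw$ vanish there.

**Step 3: $p$ is irreducible.** We exclude all factorizations. If $p(c,w)\equiv0$, the coefficients of $w^2$ and $w^0$ give $(2-c)^2=0$ and $(2c-1)^2=0$, which is impossible. So $p$ has no nonconstant factor in $z$ alone, nor, by symmetry, in $w$ alone. A nontrivial factorization then has two factors of degree $1$ in $w$, so the two roots $w$ lie in $\mathbb C(z)$; after $z=\zeta^2$ they are even functions of $\zeta$. By (3) one of them is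
$$\Big(\frac{\sqrt2\zeta+1}{\sqrt2+\zeta}\Big)^2,$$
whose only pole is $\zeta=-\sqrt2$. An even function would also have a pole at $\sqrt2$. Contradiction.

**Step 4: a second interpolating function.** We now write down $h$. On $V$ we have $m-2zw=m-\frac{m^2}2=\frac m2(2-m)$, so let
$$\psi=\frac{m-2zw}{2-m}=\frac{2z+2w-1-3zw}{3-2z-2w+zw},\qquad h=\psi^2 .$$
The denominator has no zero in $\mathbb D^2$. Indeed $2-m=0$ means $w=\frac{3-2z}{2-z}$, and for $|z|<1$
$$|3-2z|^2-|2-z|^2=5-8\,\mathrm{Re}\,z+3|z|^2\ge(1-|z|)(5-3|z|)>0,$$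
so $|w|>1$. The numerator is minus the reflection of the denominator at $(1,1)$, as computed in the example after the definition of reflection. By Lemma 1, $\psi$ is inner, and $h\in\mathcal S(\mathbb D^2)$. On $V\cap\mathbb D^2$, $\psi=\frac m2$ and $h=\frac{m^2}4=zw=f$. But $h(0,0)=\frac19\ne0=f(0,0)$. So $V$ is not a strong Pick set for $f$, although $\deg_if=1<2=\deg_ip$. This proves Theorem 1. $\square$

What is special about this curve will become visible at the end: it crosses itself at $(1,1)\in\mathbb T^2$.

## Rational inner functions and inner curves at the torus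

For the positive results we need two structural lemmas. The first says that a rational inner function is a polynomial reflection divided by the polynomial.

**Lemma 2.** Let $f=P/q$ be rational inner in lowest terms, $d_i=\deg_if$. Then $q$ is zero-free in $\mathbb D^2$; $P=\gamma\tilde q$ with $|\gamma|=1$ and $\tilde q$ the reflection at $(d_1,d_2)$ (so $\deg_iq\le d_i$); $Z_q\cap\mathbb T^2$ is finite; and for $\tau\in\mathbb T$ neither $q(\cdot,\tau)$ nor $q(\tau,\cdot)$ has a zero in $\mathbb D$.

**Proof.** If $q(x)=0$ with $x\in\mathbb D^2$, then $P=fq$ vanishes wherever $q$ does near $x$, giving infinitely many common zeros of the coprime polynomials $P,q$; impossible. In particular $q(0)\ne0$.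

Next, $|P|=|q|$ a.e. on $\mathbb T^2$, hence everywhere there by continuity. So $PP^\sharp=qq^\sharp$ on $\mathbb T^2$, and therefore identically, because both sides are Laurent polynomials. Put $\hat P=z^{d_1}w^{d_2}P^\sharp$, a polynomial. Then $P\hat P=q\,z^{d_1}w^{d_2}q^\sharp$. Multiply by a monomial $z^kw^l$ that makes $z^{k+d_1}w^{l+d_2}q^\sharp$ a polynomial: now $q$ divides $z^kw^lP\hat P$. As $q$ is coprime to $P$ and, since $q(0)\ne0$, to $z$ and $w$, it divides $\hat P$. Write $\hat P=q\rho$. Then $z^{d_1}w^{d_2}q^\sharp=P\rho$. The left side has degree at most $d_i$ in $z_i$, because $q^\sharp$ contains no positive powers; the right side has degree $d_i+\deg_i\rho$. So $\rho$ is constant, and nonzero since $q\ne0$. From $\hat P=\rho q$ we get $\deg_iq\le d_i$, and $P=\rho^{-1}\tilde q$. As $|P|=|q|=|\tilde q|$ on $\mathbb T^2$, $|\rho|=1$; put $\gamma=\rho^{-1}$.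

A zero of $q$ on $\mathbb T^2$ is a zero of $\tilde q$, so there are finitely many. Finally let $\tau\in\mathbb T$. The functions $q(\cdot,w)$, $w\in\mathbb D$, $w\to\tau$, have no zeros in $\mathbb D$, so by Hurwitz $q(\cdot,\tau)$ has no zero in $\mathbb D$ or vanishes identically; the latter would make $Z_q\cap\mathbb T^2$ infinite. The argument for $q(\tau,\cdot)$ is the same. $\square$

Multiplying $f$ and every competitor $h$ by $\bar\gamma$ does not affect the strong Pick property, so from now on $\gamma=1$ and $f=\tilde q/q$.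

The second lemma describes $V$ near the torus. Write $p_n(w)$ for the coefficient of $z^n$ in $p$, and
$$\Gamma=V\cap\mathbb T^2 .$$

**Lemma 3.** Let $V=Z_p$ be irreducible inner, with $p$ irreducible of bidegree $(n,m)$.

(i) After multiplication of $p$ by a constant, $p=z^nw^mp^\sharp$.

(ii) For $\tau\in\mathbb T$, $p(\cdot,\tau)$ has degree $n$ and all its zeros are in $\mathbb T$.

(iii) For $w\in\mathbb D$, $p(\cdot,w)$ has $n$ zeros, all in $\mathbb D$.

(iv) Near each $\tau_0\in\mathbb T$ there are analytic $\varphi_1,\dots,\varphi_n$ with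
$$p=p_n(w)\prod_{j=1}^n(z-\varphi_j(w)),\tag{4}$$
$|\varphi_j|=1$ on $\mathbb T$, $|\varphi_j(w)|<1$ for $|w|<1$, and $\kappa_j:=\tau\varphi_j'(\tau)/\varphi_j(\tau)>0$ on $\mathbb T$.

The same holds with the variables exchanged.

For the parabola $p=z^2-w$ the branches are $\pm\sqrt w$, with $\kappa_j=\frac12$.

**Proof.** The hypotheses are symmetric, so it is enough to treat one order of the variables.

**Step 1: reflection symmetry.** The goal is (i). First, $p$ depends on both variables: if $p=c(z-\alpha)$, then $V=\{\alpha\}\times\mathbb C$ meets $\mathbb D^2$, so $|\alpha|<1$ and $(\alpha,1)\in V\cap\partial(\mathbb D^2)\setminus\mathbb T^2$, a contradiction; similarly for $w$. Next, for $|w|<1$ the polynomial $p(\cdot,w)$ has no zero on $\mathbb T$, since such a zero would be a point of $V\cap\partial(\mathbb D^2)\setminus\mathbb T^2$. So the number $N$ of its zeros in $\mathbb D$, counted with multiplicity, does not depend on $w\in\mathbb D$ (argument principle), and $N\ge1$ because $V$ meets $\mathbb D^2$. Let $w\to\tau\in\mathbb T$: a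 limit point of zeros gives a point $(z,\tau)\in V$ with $|z|\le1$, hence in $V\cap\partial(\mathbb D^2)\subset\mathbb T^2$. So every $\tau\in\mathbb T$ occurs as second coordinate of a point of $\Gamma$, and $\Gamma$ is infinite. The reflection $\tilde p=z^nw^mp^\sharp$ vanishes on $\Gamma$, since $|\tilde p|=|p|$ on $\mathbb T^2$. As $p$ is irreducible and shares infinitely many zeros with $\tilde p$, it divides $\tilde p$. Comparing degrees, $\tilde p=cp$ with a constant $c$, and $|c|=1$. Replacing $p$ by $e^{i\alpha}p$ replaces $c$ by $e^{-2i\alpha}c$, so we can make $c=1$.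

**Step 2: zeros over the circle.** The goal is (ii). Let $|\tau|=1$. A zero $z\in\mathbb D$ of $p(\cdot,\tau)$ would be a point of $V\cap\partial(\mathbb D^2)\setminus\mathbb T^2$; so there is none, and in particular $p(\cdot,\tau)\not\equiv0$. If $|z|>1$ and $p(z,\tau)=0$, then by (i) $1/\bar z\in\mathbb D$ is a zero as well, which we just excluded. So all zeros are in $\mathbb T$. Comparing coefficients of $z^n$ in (i) gives $p_n(w)=w^m\,\overline{p(0,1/\bar w)}$, so $|p_n(\tau)|=|p(0,\tau)|\ne0$ and the degree is $n$.

**Step 3: the branches are analytic.** We show that no fractional powers occur. Fix $s\in\mathbb T$. As $p_n(s)\neq0$, Puiseux's theorem gives $K\ge1$ such that the roots of $p(\cdot,se^{iT^K})$ are analytic functions $Z_1(T),\dots,Z_n(T)$ near $T=0$. By (ii), $|Z_j(T)|=1$ whenever $T^K\in\mathbb R$. Write $Z_j=Z_j(0)e^{i\zeta_j(T)}$ with $\zeta_j=\sum_{l\ge1}\zeta_{jl}T^l$. Then $\zeta_j$ is real for $T$ real and for $T\in e^{i\pi/K}\mathbb R$, since in both cases $T^K$ is real. Hence $\zeta_{jl}$ and $\zeta_{jl}e^{i\pi l/K}$ are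 real for all $l$, so $\zeta_{jl}=0$ unless $K\mid l$. So $Z_j$ is an analytic function of $T^K=-i\log(w/s)$, that is, $Z_j=\varphi_j(w)$ with $\varphi_j$ analytic near $s$ and $|\varphi_j|=1$ on $\mathbb T$. This gives (4). For $|w|<1$ near $s$ we have $|\varphi_j(w)|\ne1$, because $(\varphi_j(w),w)\in V$. So on the $\mathbb D$-side $|\varphi_j|$ is either always $<1$ or always $>1$. Moreover $\varphi_j(1/\bar w)=1/\overline{\varphi_j(w)}$, because both sides are determined by their common values on $\mathbb T$.

**Step 4: all zeros are inside.** The goal is (iii). Let $e_k(w)$, $w\in\mathbb D$, be the elementary symmetric functions of the $N$ zeros of $p(\cdot,w)$ in $\mathbb D$; they are analytic. Near a point of $\mathbb T$ these zeros are those $\varphi_j$ with $|\varphi_j|<1$ on the $\mathbb D$-side, so $e_k$ continues analytically to a disc around that point. Two such discs that meet intersect in a convex set containing points of the chord between their centers, hence points of $\mathbb D$, so the continuations agree. Thus $e_k$ is analytic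 in $\{|w|<R\}$ for some $R>1$. For $|w|>1$ near $\mathbb T$ it is the $k$-th symmetric function of the numbers $1/\overline{\varphi_j(1/\bar w)}$, which is
$$\overline{(e_{N-k}/e_N)(1/\bar w)},\qquad e_0=1.$$
Here $e_N\not\equiv0$: otherwise $p(0,w)\equiv0$ and $z\mid p$, so $p$ would depend on $z$ only. This expression is meromorphic on $\{|w|>1\}\cup\{\infty\}$. So $e_k$ extends to a meromorphic function on the Riemann sphere; it is rational. Consider $E=z^N-e_1z^{N-1}+\dots+(-1)^Ne_N\in\mathbb C(w)[z]$. For each $w\in\mathbb D$, $E(\cdot,w)$ divides $p(\cdot,w)$, so the remainder of the division of $p$ by $E$ in $\mathbb C(w)[z]$ vanishes for all $w\in\mathbb D$, hence is zero. By Gauss's lemma $p$ is irreducible in $\mathbb C(w)[z]$, and $N\ge1$; so $N=n$. This is (iii), and it shows that all $n$ branches satisfy $|\varphi_j|<1$ on the $\mathbb D$-side.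

**Step 5: $\kappa_j>0$.** Fix $\tau$ and write $\varphi_j(\tau e^{iT})=\varphi_j(\tau)e^{i\zeta(T)}$ with $\zeta(0)=0$, $\zeta$ real for real $T$. If $\mathrm{Im}\,T>0$ then $|\tau e^{iT}|<1$, so $|\varphi_j|<1$ and $\mathrm{Im}\,\zeta(T)>0$. Let $\zeta=c_lT^l+\cdots$ with $c_l\ne0$ real. If $l\ge2$, then $c_lT^l$ takes values with negative imaginary part for suitable small $T$ in the upper half-plane, and so does $\zeta$; so $l=1$, and then $c_1>0$. Differentiating at $T=0$, $\kappa_j=\tau\varphi_j'(\tau)/\varphi_j(\tau)=\zeta'(0)=c_1>0$. $\square$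

We note three consequences.

First, at $x\in\Gamma$ the following are equivalent: $x$ is a nonsingular point of $p$; exactly one branch passes through $x$; $p_z(x)\ne0$; $p_w(x)\ne0$. Indeed by (4), $p_z(x)\ne0$ means exactly one branch through $x$. If so, $p_w=-p_z\varphi'\ne0$ because $\kappa>0$. If two or more branches pass through $x$, both derivatives vanish.

Second, covering $\mathbb T$ by finitely many arcs we see that $\kappa$ is bounded above and bounded below by a positive constant on all branches.

Third, let $g(w)=f(\varphi_j(w),w)$ on a branch near $\tau_0$. Then $q(\varphi_j(w),w)\ne0$ for $|w|<1$ by Lemma 2, so $g$ is meromorphic near $\tau_0$. It is bounded by $1$ on the $\mathbb D$-side, so it has no pole at $\tau_0$ and is analytic near $\tau_0$. Where $q\ne0$ we have $|f|=1$ on $\mathbb T^2$, so $|g|=1$ on $\mathbb T$ by continuity. Its logarithmic derivative $\kappa_g:=\tau g'(\tau)/g(\tau)$ is real, and bounded by compactness.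

## Perturbing $f$ along $p$

For (b) the natural attempt is to change $f=\tilde q/q$ by adding multiples of $p$ to numerator and denominator in a way that keeps the function inner. This proves Theorem 4.

**Proof of Theorem 4.** Normalize $p$ as in Lemma 3(i), and let $X=pg$ and $\tilde X=z^{d_1}w^{d_2}X^\sharp$.

**Step 1: both $X/q$ and $\tilde X/q$ are bounded on $\mathbb D^2$.** This is what keeps a denominator away from zero. Since $X$ has bidegree at most $(d_1,d_2)$, $\tilde X$ is a polynomial, and it is the product of the reflection of $p$ at $(n,m)$, which is $p$, and the reflection of $g$ at $(d_1-n,d_2-m)$. So $p\mid\tilde X$. By hypothesis $|X|\le C_0|q|$ on $\mathbb T^2\setminus Z_q$, hence on all of $\mathbb T^2$ by continuity, because $Z_q\cap\mathbb T^2$ is finite. Also $|\tilde X|=|X|$ on $\mathbb T^2$. By Lemma 1 there is $C>0$ with $|X/q|,|\tilde X/q|\le C$ on $\mathbb D^2$.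

**Step 2: a family of inner functions equal to $f$ on $V$.** For $0<|c|<1/(2C)$ put
$$h_c=\frac{\tilde q+cX}{q+\bar c\tilde X}=\frac{f+cX/q}{1+\bar c\tilde X/q}.$$
The denominator $q(1+\bar c\tilde X/q)$ is zero-free in $\mathbb D^2$, since the second factor has modulus at least $\frac12$. The numerator is the reflection of the denominator at $(d_1,d_2)$, so they have equal modulus on $\mathbb T^2$, and $h_c\in\mathcal S(\mathbb D^2)$ by Lemma 1. On $V\cap\mathbb D^2$ we have $X=\tilde X=0$, so $h_c=f$.

**Step 3: not all $h_c$ equal $f$.** If $h_c=f$, then $(\tilde q+cX)q=\tilde q(q+\bar c\tilde X)$, that is, $cXq=\bar c\tilde X\tilde q$. If this held both for $c=\eta$ and for $c=i\eta$ with a small $\eta>0$, we would get $Xq=\tilde X\tilde q$ and $Xq=-\tilde X\tilde q$, so $Xq=0$, a contradiction. So $V$ is not a strong Pick set for $f$.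

**Step 4: $f$ holomorphic near $\overline{\mathbb D}^2$.** We check that then every $g$ is admissible. Suppose $q(x)=0$ with $x\in\mathbb T^2$. The identity $\tilde q=fq$ extends to a ball around $x$, so $\tilde q$ vanishes on the infinitely many zeros of $q$ in that ball, contradicting coprimality. So $q$ has no zero on $\mathbb T^2$, $pg/q$ is bounded there for every $g$, and $g=1$ satisfies all hypotheses. $\square$

For example, on the nodal curve of Theorem 1 and for $f=z^2w^2$ we have $q=1$, and $p$ is its own reflection at $(2,2)$, since $2z+2w-1-zw$ is its own reflection at $(1,1)$. The competitors are $(z^2w^2+cp)/(1+\bar cp)$ with small $c$.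

## Six points on the torus that force $h=f$

We prove Theorem 2. Let $f$, $p$, $\varepsilon$ be as stated there, $V=Z_p$, and $q=2-z^2w-zw^2$.

Let us first see where the perturbation of the last section stops. The denominator $q$ vanishes at $(1,1)$, where $p=3+6\varepsilon\ne0$, so $p/q$ is unbounded on $\mathbb T^2\setminus Z_q$; and since $d_i=\deg_ip$, only constants $g$ are allowed. One can see the failure by hand. The polynomial $p$ is its own reflection at $(2,2)$, so for real $c$ the candidate is $(\tilde q+cp)/(q+cp)$. Take $c<0$ with $|c|$ small. On the diagonal point $(t,t)$ the denominator is $2-2t^3+c\,p(t,t)$; it is $2+c\varepsilon>0$ at $t=0$ and $c(3+6\varepsilon)<0$ at $t=1$, so it vanishes at some $t\in(0,1)$. The numerator minus the denominator is $\tilde q-q=2(t^3-1)(t+1)\ne0$ there. So the candidate has a pole in $\mathbb D^2$. The theorem says that not only this construction but every construction fails.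

**Step 1: $f$ is rational inner with $\deg_1f=\deg_2f=2$.** We check the hypotheses of Lemma 1 and that there is no cancellation. In $\mathbb D^2$, $|zw(z+w)|<2$, so $q$ is zero-free there. The numerator $2z^2w^2-w-z$ is the reflection of $q$ at $(2,2)$, so $f$ is inner by Lemma 1. Write $s=z+w$, $\pi=zw$. Common zeros of numerator and denominator satisfy $\pi s=2$ and $s=2\pi^2$, hence $\pi^3=1$ and $s=2/\pi$: finitely many points. So the fraction is in lowest terms.

**Step 2: $V$ is inner, $\deg_1p=\deg_2p=2$, and $V$ is nonsingular on $\mathbb T^2$.** We write $p$ as a quadratic in $w$ and show that its roots are unimodular over $|z|=1$. We have $p=A(z)w^2+B(z)w+C(z)$ with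
$$A=1+\varepsilon z+\varepsilon z^2,\qquad B=z+\varepsilon+\varepsilon z^2,\qquad C=z^2+\varepsilon+\varepsilon z,$$
and $p(z,w)=p(w,z)$. Let $|z|=1$. Then $C=z^2\bar A$ and $B=z\beta$ with $\beta=1+\varepsilon(z+\bar z)$ real. With $w=zv$, $p=z^2(Av^2+\beta v+\bar A)$. Since $\varepsilon<\frac16$, $|\beta|\le1+2\varepsilon<2(1-2\varepsilon)\le2|A|$, so the roots
$$v=\frac{-\beta\pm i\sqrt{4|A|^2-\beta^2}}{2A}$$
are distinct and have modulus $\frac{\sqrt{\beta^2+4|A|^2-\beta^2}}{2|A|}=1$. So $|z|=1$ implies $|w|=1$ on $V$, and by symmetry conversely. As the roots are distinct, $p_w\ne0$ on $V\cap\mathbb T^2$, so $V$ is nonsingular there. For $z=0$ the equation $w^2+\varepsilon w+\varepsilon=0$ has product of roots $\varepsilon<1$, so it has a root in $\mathbb D$ and $V\cap\mathbb D^2\ne\emptyset$.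

**Step 3: $p$ is irreducible.** We exclude factors in one variable, and then show that the discriminant is not a square. If $p(z,c)\equiv0$, then by symmetry $A(c)=B(c)=0$; but $A(c)-B(c)=(1-\varepsilon)(1-c)$ gives $c=1$, and $A(1)=1+2\varepsilon\ne0$. So, by symmetry, there is no factor in one variable only. Otherwise a factorization has two factors of degree $1$ in $w$, and then $\Delta=B^2-4AC$ is a square in $\mathbb C[z]$. With $t=z+1/z$ we have $B/z=1+\varepsilon t$ and
$$\frac{AC}{z^2}=1+\varepsilon\big(z^2+z^{-2}+z+z^{-1}\big)+\varepsilon^2\frac{(1+z)^2}{z}=1+\varepsilon(t^2-2+t)+\varepsilon^2(t+2),$$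
so
$$\Delta/z^2=(\varepsilon^2-4\varepsilon)t^2-(2\varepsilon+4\varepsilon^2)t-(3-8\varepsilon+8\varepsilon^2).$$
The discriminant of this real quadratic in $t$ is
$$4\varepsilon\big[\varepsilon(1+2\varepsilon)^2-(4-\varepsilon)(3-8\varepsilon+8\varepsilon^2)\big]<0,$$
since $\varepsilon(1+2\varepsilon)^2<1$ while $4-\varepsilon>3$ and $3-8\varepsilon+8\varepsilon^2>\frac53$. So it has two distinct nonreal roots $t$. Each gives two distinct values $z$, as $t\ne\pm2$, and different $t$ give different $z$. So $\Delta$, of degree $4$, has four simple zeros and is not a square.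

It remains to show that $V$ is a strong Pick set for $f$.

**Step 4: six points, and the data of $V$ and $f$ there.** We collect the numbers that enter the argument. Let $\Omega=\{1,\omega,\omega^2\}$ be the cube roots of $1$. From here to the end of the proof, $(a,b)$ denotes a pair with $a,b\in\Omega$, $a\ne b$, and $c$ is the third element. So $abc=1$, $ab=\bar c=c^2$, $ac=b^2$, $bc=a^2$, $a+b=-c$.

*The curve.* If $b^3=1$, then $B(b)=b+\varepsilon+\varepsilon b^2=bA(b)$ and $C(b)=b^2+\varepsilon+\varepsilon b=b^2A(b)$. Using the symmetry of $p$,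
$$p(z,b)=A(b)(z^2+bz+b^2)=A(b)(z-a)(z-c).$$
Hence $(a,b)\in V$, $p_z(a,b)=A(b)(a-c)$, and by symmetry $p_w(a,b)=A(a)(b-c)$. Here $A(1)=1+2\varepsilon$ and $A(\omega)=A(\omega^2)=1-\varepsilon$ are positive. Near $(a,b)$, $V$ is a graph $w=\chi(z)$, with
$$\theta:=\frac{a\chi'(a)}b=-\frac{a\,p_z}{b\,p_w}=-\frac{A(b)}{A(a)}\cdot\frac{a^2-ac}{b^2-bc}=-\frac{A(b)}{A(a)}\cdot\frac{a^2-b^2}{b^2-a^2}=\frac{A(b)}{A(a)}>0.\tag{5}$$

*The function.* We have $q(a,b)=2-ab(a+b)=2+\bar cc=3\ne0$, and the numerator is $2(ab)^2-(a+b)=2c^4+c=3c$, so $f(a,b)=c$. Also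
$$q(z,b)=-b(z-b)(z+2b),\qquad\tilde q(z,b)=2b^2(z-b)\big(z+\tfrac b2\big),$$
as one checks by multiplying out with $b^3=1$. So
$$f(z,b)=-b\,\frac{2z+b}{z+2b}.$$
With $a=sb$, $s\in\{\omega,\omega^2\}$,
$$\frac{zf_z}f(a,b)=\frac{2s}{2s+1}-\frac s{s+2}=\frac{3s}{2s^2+5s+2}=1,\tag{6}$$
since $s^2+s+1=0$. By symmetry $\frac{wf_w}f(a,b)=1$.

Note what happened here: $f$ has degree $2$ in $z$, but in the row $w=b$ the common zero of $q$ and $\tilde q$ at $(b,b)\in\mathbb T^2$ cancels, and $f(\cdot,b)$ has degree $1$. This row contains two points of $V$, namely $(a,b)$ and $(c,b)$, and $1<2$.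

**Step 5: limit vectors at the six points.** The purpose is to extend Agler's identity to the six boundary points, with a bound on the norms. Let $h\in\mathcal S(\mathbb D^2)$ with $h=f$ on $V\cap\mathbb D^2$, and take $u^i$ as in (1). Fix $x=(a,b)$ and put $\lambda_r=(ra,\chi(ra))$. The derivative of $\log|\chi(ra)|$ at $r=1$ is $\mathrm{Re}\frac{a\chi'(a)}{b}=\theta$. The derivative of $\log|f(\lambda_r)|$ at $r=1$ is the real part of $\frac{zf_z}f+\theta\frac{wf_w}f=1+\theta$, because $a\chi'(a)=\theta b$. Hence, as $r\to1^-$,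
$$\frac{1-|\chi(ra)|^2}{1-r^2}\to\theta,\qquad\frac{1-|f(\lambda_r)|^2}{1-r^2}\to1+\theta .$$
As $\theta>0$, $\lambda_r\in V\cap\mathbb D^2$ for $r$ near $1$, so $h(\lambda_r)=f(\lambda_r)$. Put $\lambda=\mu=\lambda_r$ in (1) and divide by $1-r^2$:
$$\|u^1_{\lambda_r}\|^2+\frac{1-|\chi(ra)|^2}{1-r^2}\|u^2_{\lambda_r}\|^2=\frac{1-|f(\lambda_r)|^2}{1-r^2}.$$
So $\|u^i_{\lambda_r}\|$ stays bounded, and we can choose $r_k\to1$ such that $u^i_{\lambda_{r_k}}$ converges weakly to a vector $u^i_x$, $i=1,2$. Norms are weakly lower semicontinuous, so $\|u^1_x\|^2+\theta\|u^2_x\|^2\le1+\theta$. Divide by $A(b)$ and use (5):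
$$\frac{\|u^1_{(a,b)}\|^2}{A(b)}+\frac{\|u^2_{(a,b)}\|^2}{A(a)}\le\frac1{A(b)}+\frac1{A(a)}.\tag{7}$$
In (1) let $\mu\to x$ along this sequence; then let $\lambda\to y$ along the sequence for another of the six points $y$:
$$1-h(\lambda)\overline{f(x)}=\sum_i(1-\lambda_i\bar x_i)\langle u^i_\lambda,u^i_x\rangle\quad(\lambda\in\mathbb D^2),\tag{8}$$
$$1-f(y)\overline{f(x)}=\sum_i(1-y_i\bar x_i)\langle u^i_y,u^i_x\rangle.\tag{9}$$

**Step 6: rows, columns, and the balance.** Here we bound the same norms from below. Fix $b$ and let $a,a'$ be the other two cube roots, so $f(a,b)=a'$ and $f(a',b)=a$. In (9) with $y=(a,b)$, $x=(a',b)$ the second term vanishes: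
$$1-a'\bar a=(1-a\bar a')\langle u^1_{(a,b)},u^1_{(a',b)}\rangle .$$
With $s=a\bar a'\ne1$ we have $1-\bar s=-\bar s(1-s)$, so $\langle u^1_{(a,b)},u^1_{(a',b)}\rangle=-\bar aa'$. Hence
$$0\le\|a\,u^1_{(a,b)}+a'u^1_{(a',b)}\|^2=\|u^1_{(a,b)}\|^2+\|u^1_{(a',b)}\|^2-2 .\tag{10}$$
In the same way, for fixed $a$ and the other two roots $b,b'$, the first term of (9) vanishes, $f(a,b)=b'$, $f(a,b')=b$, and
$$0\le\|b\,u^2_{(a,b)}+b'u^2_{(a,b')}\|^2=\|u^2_{(a,b)}\|^2+\|u^2_{(a,b')}\|^2-2 .\tag{11}$$
Now sum (7) over the six points. The right side is $\sum_b\frac2{A(b)}+\sum_a\frac2{A(a)}$. On the left, group the first terms by rows and the second terms by columns. All points of a row carry the same weight $1/A(b)$, and all points of a column the same weight $1/A(a)$, so by (10) and (11) the left side is at least $\sum_b\frac2{A(b)}+\sum_a\frac2{A(a)}$. Therefore equality holds in (10) and (11) for all rows and columns: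
$$\sum_{a\ne b}a\,u^1_{(a,b)}=0\quad(b\in\Omega),\qquad\sum_{b\ne a}b\,u^2_{(a,b)}=0\quad(a\in\Omega).\tag{12}$$

**Step 7: recovering $h$.** We eliminate the unknown vectors from (8). Since $\overline{f(a,b)}=\bar c=ab$ and $1-\lambda_1\bar a=\bar a(a-\lambda_1)$, (8) with $x=(a,b)$ reads
$$1-ab\,h(\lambda)=(a-\lambda_1)\langle u^1_\lambda,a\,u^1_{(a,b)}\rangle+(b-\lambda_2)\langle u^2_\lambda,b\,u^2_{(a,b)}\rangle .$$
Divide by $(a-\lambda_1)(b-\lambda_2)$ and sum over the six pairs. The right side becomes
$$\sum_b\frac1{b-\lambda_2}\Big\langle u^1_\lambda,\sum_{a\ne b}a\,u^1_{(a,b)}\Big\rangle+\sum_a\frac1{a-\lambda_1}\Big\langle u^2_\lambda,\sum_{b\ne a}b\,u^2_{(a,b)}\Big\rangle=0$$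
by (12). So
$$\sum_{a\ne b}\frac1{(a-\lambda_1)(b-\lambda_2)}=h(\lambda)\sum_{a\ne b}\frac{ab}{(a-\lambda_1)(b-\lambda_2)},\qquad\lambda\in\mathbb D^2.\tag{13}$$
We compute both sums as full double sums minus diagonal terms. Put $N_i=1-\lambda_i^3$. Expanding $\frac{a^{j}}{a-\lambda}=\sum_{k\ge0}a^{j-1-k}\lambda^k$ and summing over $a\in\Omega$ (only exponents divisible by $3$ survive) gives
$$\sum_{a\in\Omega}\frac1{a-\lambda}=\frac{3\lambda^2}{1-\lambda^3},\qquad\sum_{a\in\Omega}\frac a{a-\lambda}=\frac3{1-\lambda^3},\qquad\sum_{a\in\Omega}\frac{a^2}{a-\lambda}=\frac{3\lambda}{1-\lambda^3}.$$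
So the full double sums are $\frac{9\lambda_1^2\lambda_2^2}{N_1N_2}$ and $\frac9{N_1N_2}$. For the diagonal use $\frac1{(a-\lambda_1)(a-\lambda_2)}=\frac1{\lambda_1-\lambda_2}\big(\frac1{a-\lambda_1}-\frac1{a-\lambda_2}\big)$:
$$\sum_a\frac1{(a-\lambda_1)(a-\lambda_2)}=\frac3{\lambda_1-\lambda_2}\cdot\frac{\lambda_1^2-\lambda_2^2+\lambda_1^2\lambda_2^2(\lambda_1-\lambda_2)}{N_1N_2}=\frac{3(\lambda_1+\lambda_2+\lambda_1^2\lambda_2^2)}{N_1N_2},$$
$$\sum_a\frac{a^2}{(a-\lambda_1)(a-\lambda_2)}=\frac3{\lambda_1-\lambda_2}\cdot\frac{\lambda_1-\lambda_2+\lambda_1\lambda_2(\lambda_1^2-\lambda_2^2)}{N_1N_2}=\frac{3(1+\lambda_1\lambda_2(\lambda_1+\lambda_2))}{N_1N_2},$$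
first for $\lambda_1\ne\lambda_2$ and then in general by continuity. Subtracting, (13) becomes
$$\frac{3(2\lambda_1^2\lambda_2^2-\lambda_1-\lambda_2)}{N_1N_2}=h(\lambda)\,\frac{3(2-\lambda_1^2\lambda_2-\lambda_1\lambda_2^2)}{N_1N_2},$$
that is, $h=f$ on $\mathbb D^2$. So $V$ is a strong Pick set for $f$ although $\deg_if=2\ge2=\deg_ip$. $\square$

## Rows and columns over all of $V\cap\mathbb T^2$

We turn to Theorem 3. The plan copies the six-point argument. There is one tangential inequality at almost every point of $\Gamma$. In a row the nodes are the $n$ points $x_j(\tau)$, and the coefficients $a,a'$ in (10) are replaced by numbers $c_j$ for which the known part of the Gram matrix is annihilated. The numbers $c_j=\frac{qr}{p_z}$ do this by Lagrange's identity, and this is where $\deg_1r\le n-1-d_1$ is used. In a column the analogous numbers are $\frac{qr}{p_w}$. The miracle of matching weights is now the relation $|p_z|/|p_w|=|dw|/|dz|$ along $\Gamma$.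

Let $h\in\mathcal S(\mathbb D^2)$ with $h=f$ on $V\cap\mathbb D^2$, and let $u^i$ be as in (1). As before $f=\tilde q/q$.

**Step 1: discarding finitely many rows and columns.** We want to work only at points where everything is smooth. Exclude the rows $\tau\in\mathbb T$ where $p(\cdot,\tau)$ has a multiple zero (finitely many, since the discriminant of the irreducible $p$ is not identically zero), where $q(\cdot,\tau)$ has a zero on $\mathbb T$ (finitely many by Lemma 2), or where $r(\cdot,\tau)\equiv0$ (finitely many, as $r\not\equiv0$). Exclude the analogous columns $\sigma$. Let $\Gamma'$ be the set of points of $\Gamma$ in no excluded row or column. Each row contains $n$ points of $\Gamma$ and each column $m$, counted with multiplicity, so $\Gamma\setminus\Gamma'$ is finite.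

At $x=(\varphi(\tau),\tau)\in\Gamma'$ exactly one branch passes through $x$; put $\theta=1/\kappa$. From $p_z\varphi'+p_w=0$ and $|\varphi'|=\kappa$ we get
$$\theta=\frac{|p_z|}{|p_w|},\qquad|dw|=\theta\,|dz|\ \text{ along }\Gamma'.\tag{14}$$
So locally on $\Gamma'$ each coordinate is a smooth function of the other, with nonvanishing derivative. "Almost every point of $\Gamma$" therefore means the same in both coordinates, and for measurable $G$ that are nonnegative or integrable
$$\int_{\mathbb T}\sum_{y:\,p(\sigma,y)=0}G(\sigma,y)\,|d\sigma|=\int_{\mathbb T}\sum_{j}\big(G\,\theta^{-1}\big)(x_j(\tau),\tau)\,|d\tau| .\tag{15}$$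
(Cut $\Gamma'$ into countably many arcs on which both coordinates are injective.) We write $\int_\Gamma\,\cdot\,|dw|$ for integrals $\int_{\mathbb T}\sum_j\cdot\,|d\tau|$. Put
$$a_i(x)=x_i\,\frac{\partial_if(x)}{f(x)},\qquad x\in\Gamma',$$
where $f$ is analytic near $x$ because $q(x)\ne0$. With $g(w)=f(\varphi(w),w)$ the chain rule gives
$$\kappa_g=\kappa a_1+a_2,\qquad\text{so}\qquad a_1+\theta a_2=\theta\kappa_g\ \text{ is bounded.}\tag{16}$$

**Step 2: limit vectors almost everywhere on $\Gamma$.** We extend Agler's identity to the boundary curve. Near a point $\tau_0\in\mathbb T$, on a branch, $1-|g(w)|^2\le C(1-|w|^2)$ for $|w|<1$, because $g$ is analytic with $|g|=1$ on $\mathbb T$. Also $1-|\varphi(w)|^2\ge c(1-|w|^2)$ with $c>0$, because $\kappa>0$. Use (1) with $\lambda=\mu=(\varphi(w),w)\in V\cap\mathbb D^2$: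
$$(1-|\varphi(w)|^2)\|u^1\|^2+(1-|w|^2)\|u^2\|^2=1-|g(w)|^2\le C(1-|w|^2).$$
So the analytic functions $w\mapsto u^i_{(\varphi(w),w)}$ are bounded on a region $W=\{\rho e^{it}:1-\eta<\rho<1,\ |t-t_0|<\eta\}$. Fatou's theorem applies to each coordinate: map $\mathbb D$ conformally onto $W$; the map extends analytically and conformally across the open arc of $\mathbb T$ by the reflection principle, so nontangential limits a.e. on that arc carry over. Hence for a.e. $\tau$ all coordinates have limits as $w=\rho\tau$, $\rho\to1$. A bounded family in $\ell^2$ that converges coordinatewise converges weakly. So weak radial limits $u^i_x$ exist for a.e. $x\in\Gamma$, and they depend measurably on $x$.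

Divide (1), with $\lambda=\mu=(\varphi(\rho\tau),\rho\tau)$, by $1-\rho^2$ and let $\rho\to1$. Since $\frac{1-|\varphi|^2}{1-\rho^2}\to\kappa$ and $\frac{1-|g|^2}{1-\rho^2}\to\kappa_g$, weak lower semicontinuity gives $\kappa\|u^1_x\|^2+\|u^2_x\|^2\le\kappa_g$. With
$$\delta=\|u^1_x\|^2-a_1,\qquad\delta'=\|u^2_x\|^2-a_2$$
and (16) this says, after multiplication by $\theta$,
$$\delta+\theta\delta'\le0\quad\text{a.e. on }\Gamma.\tag{17}$$
Let $\mu\to x$ in (1) along the radial path of $x$, where $h(\mu)=f(\mu)\to f(x)$; then, for $y\neq x$ in the same row, let $\lambda\to y$: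
$$1-h(\lambda)\overline{f(x)}=\sum_i(1-\lambda_i\bar x_i)\langle u^i_\lambda,u^i_x\rangle\quad(\lambda\in\mathbb D^2),\tag{18}$$
$$1-f(y)\overline{f(x)}=(1-y_1\bar x_1)\langle u^1_y,u^1_x\rangle\quad\text{if }x_2=y_2,\tag{19}$$
and correspondingly $1-f(y)\overline{f(x)}=(1-y_2\bar x_2)\langle u^2_y,u^2_x\rangle$ if $x_1=y_1$.

**Step 3: the row inequality.** We find the combination of the row vectors whose norm sees only the excess $\delta$. Fix a non-excluded $\tau$ for which the limit vectors exist at all $n$ points $(x_j,\tau)$, $x_j=x_j(\tau)$, and for which these points lie in $\Gamma'$; this holds for a.e. $\tau$. Let $Q=q(\cdot,\tau)$, which is zero-free on $\overline{\mathbb D}$, and $Q^*(z)=z^{d_1}\overline{Q(1/\bar z)}$. Then $F:=f(\cdot,\tau)=\tau^{d_2}Q^*/Q$, and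
$$k(z,\zeta):=\frac{1-F(z)\overline{F(\zeta)}}{1-z\bar\zeta}=\frac{Q(z)\overline{Q(\zeta)}-Q^*(z)\overline{Q^*(\zeta)}}{(1-z\bar\zeta)\,Q(z)\overline{Q(\zeta)}}=\frac{\mathcal R(z,\bar\zeta)}{Q(z)\overline{Q(\zeta)}}$$
with $\mathcal R$ a polynomial of degree at most $d_1-1$ in $z$. Indeed the numerator in the middle is a polynomial of degree at most $d_1$ in $z$ and in $\bar\zeta$. It vanishes where $z\bar\zeta=1$: for $\zeta=1/\bar z$ we have $\overline{Q^*(\zeta)}=z^{-d_1}Q(z)$, so $Q^*(z)\overline{Q^*(\zeta)}=\overline{Q(1/\bar z)}\,Q(z)$. So it is divisible by $1-z\bar\zeta$. (If $d_1=0$, then $F$ is a unimodular constant and $k=0$.) The right-hand expression defines $k$ continuously on $\overline{\mathbb D}\times\overline{\mathbb D}$, and for $x\in\mathbb T$, letting $z\to x$,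
$$k(x,x)=xF'(x)\overline{F(x)}=\frac{xF'(x)}{F(x)}=a_1 .$$
It is also the limit of $k(z,z)=\frac{1-|F(z)|^2}{1-|z|^2}\ge0$, so $a_1\ge0$ on $\Gamma'$; likewise $a_2\ge0$.

Let $c_j=\frac{qr}{p_z}(x_j,\tau)$. Lagrange's identity says $\sum_jG(x_j)/p_z(x_j,\tau)=0$ for every polynomial $G$ of degree at most $n-2$: write $\frac{G(z)}{p(z,\tau)}=\sum_j\frac{G(x_j)}{p_z(x_j,\tau)(z-x_j)}$, multiply by $z$ and let $z\to\infty$. For fixed $\zeta\in\overline{\mathbb D}$ the polynomial $G=r(\cdot,\tau)\mathcal R(\cdot,\bar\zeta)$ has degree at most $(n-1-d_1)+(d_1-1)=n-2$, and $Q(x_j)$ cancels in $c_jk(x_j,\zeta)$, so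
$$\sum_jc_j\,k(x_j,\zeta)=\frac1{\overline{Q(\zeta)}}\sum_j\frac{r(x_j,\tau)\mathcal R(x_j,\bar\zeta)}{p_z(x_j,\tau)}=0\qquad(\zeta\in\overline{\mathbb D}).\tag{20}$$
(For $d_1=0$ this is trivial.) Write $u^1_{x_j}$ for $u^1_{(x_j,\tau)}$. By (19), $\langle u^1_{x_j},u^1_{x_i}\rangle=k(x_j,x_i)$ for $i\ne j$, while $\|u^1_{x_j}\|^2=k(x_j,x_j)+\delta(x_j,\tau)$. So by (20) with $\zeta=x_i$,
$$R(\tau):=\Big\|\sum_jc_ju^1_{x_j}\Big\|^2=\sum_{i,j}c_j\bar c_i\,k(x_j,x_i)+\sum_j|c_j|^2\delta(x_j,\tau)=\sum_j|c_j|^2\delta(x_j,\tau)\ge0 .\tag{21}$$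

**Step 4: the column inequality.** The same argument with the variables exchanged uses $\deg_2r\le m-1-d_2$. With $e=\frac{qr}{p_w}$, for a.e. $\sigma\in\mathbb T$,
$$C(\sigma):=\Big\|\sum_ye(\sigma,y)\,u^2_{(\sigma,y)}\Big\|^2=\sum_y|e(\sigma,y)|^2\,\delta'(\sigma,y)\ge0,\tag{22}$$
the sum over the $m$ zeros $y$ of $p(\sigma,\cdot)$.

**Step 5: the balance.** We add rows and columns and compare with (17). All terms are integrable: by hypothesis $c=\frac{qr}{p_z}$ is square integrable on $\Gamma$ with respect to $|dw|$; by (14), $|e|=\theta|c|$; $\theta$ and $\theta^{-1}$ are bounded; and $a_1,\theta a_2\ge0$ have bounded sum by (16), while $\|u^1_x\|^2+\theta\|u^2_x\|^2\le a_1+\theta a_2$ by (17). By (15), the density for columns is $|e|^2\theta^{-1}=\theta|c|^2$ with respect to $|dw|$. Hence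
$$0\le\int_{\mathbb T}R\,|d\tau|+\int_{\mathbb T}C\,|d\sigma|=\int_\Gamma|c|^2\delta\,|dw|+\int_\Gamma\theta|c|^2\delta'\,|dw|=\int_\Gamma|c|^2(\delta+\theta\delta')\,|dw|\le0 .$$
As $R,C\ge0$, we conclude $R(\tau)=0$ for a.e. $\tau$, that is,
$$\sum_jc_ju^1_{(x_j,\tau)}=0\quad\text{for a.e. }\tau\in\mathbb T.\tag{23}$$

**Step 6: recovering $h$.** We eliminate $u^1$ from (18), and then let $\lambda_2$ tend to $\tau$ to get rid of $u^2$. For $\tau$ as in (23), take (18) with $x=(x_j,\tau)$, divide by $1-\lambda_1\bar x_j$, multiply by $\bar c_j$ and sum over $j$. The $u^1$-terms add up to $\langle u^1_\lambda,\sum_jc_ju^1_{(x_j,\tau)}\rangle=0$, so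
$$\mathcal A(\lambda_1)-h(\lambda)\mathcal B(\lambda_1)=(1-\lambda_2\bar\tau)\sum_j\bar c_j\frac{\langle u^2_\lambda,u^2_{(x_j,\tau)}\rangle}{1-\lambda_1\bar x_j},\tag{24}$$
$$\mathcal A(\lambda_1)=\sum_j\frac{\bar c_j}{1-\lambda_1\bar x_j},\qquad\mathcal B(\lambda_1)=\sum_j\frac{\bar c_j\overline{f(x_j,\tau)}}{1-\lambda_1\bar x_j}.$$
Fix $\lambda_1$ and let $\lambda_2=\rho\tau$, $\rho\to1$. By (2), $\|u^2_\lambda\|\le(1-\rho^2)^{-1/2}$, so the right side of (24) is $O\big((1-\rho)(1-\rho^2)^{-1/2}\big)\to0$. The complex conjugate of (20) reads $\sum_j\bar c_j\frac{1-\overline{F(x_j)}F(\zeta)}{1-\bar x_j\zeta}=0$ for $\zeta\in\mathbb D$, which is $\mathcal A=f(\cdot,\tau)\mathcal B$. Not all $c_j$ vanish, since $r(\cdot,\tau)\not\equiv0$ has degree less than $n$ and so cannot vanish at all $n$ distinct points $x_j$, and $q(x_j,\tau)\ne0$. As the functions $1/(1-\lambda_1\bar x_j)$ have their poles at different points, $\mathcal A\not\equiv0$, hence $\mathcal B\not\equiv0$. Therefore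
$$h(\lambda_1,\rho\tau)\to f(\lambda_1,\tau)\quad(\rho\to1)$$
for all $\lambda_1\in\mathbb D$ with $\mathcal B(\lambda_1)\ne0$, that is, off a discrete set; by Vitali's theorem for all $\lambda_1\in\mathbb D$. Also $f(\lambda_1,\rho\tau)\to f(\lambda_1,\tau)$, since $q(\lambda_1,\tau)\ne0$. So for each $\lambda_1\in\mathbb D$ the bounded analytic function $h(\lambda_1,\cdot)-f(\lambda_1,\cdot)$ has radial limit $0$ a.e., hence it is $0$. Thus $h=f$ on $\mathbb D^2$. This proves the first assertion of Theorem 3.

**Step 7: cases 1 and 2.** Assume $d_1<n$ and $d_2<m$. We must produce $r$. In case 1 take $r=1$. By the first consequence of Lemma 3, $p_z\ne0$ on the compact set $\Gamma$, so $q/p_z$ is bounded on $\Gamma$.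

In case 2 the polynomials $r$ with $\deg_1r\le n-1-d_1$, $\deg_2r\le m-1-d_2$ form a space of dimension $(n-d_1)(m-d_2)>s$, so some $r\not\equiv0$ in it vanishes at the $s$ double points. Near a double point $(x_0,\tau_0)$ write $p=(z-\varphi_1)(z-\varphi_2)U$, where $U\ne0$ there and $\varphi_1'(\tau_0)\ne\varphi_2'(\tau_0)$. On the first branch $p_z=(\varphi_1-\varphi_2)U$, so $|p_z|\ge c|w-\tau_0|$ with some $c>0$, and similarly on the second. As $r$ vanishes at the point, $|qr|\le C|w-\tau_0|$ along both branches. So $qr/p_z$ is bounded near the double points, and it is bounded away from them by compactness. In both cases the integral is finite.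

## The node at $(1,1)$ and the count $s<(n-d_1)(m-d_2)$

It remains to prove the sharpness statement in Theorem 3. Take the curve and the function of Theorem 1, with $(n,m)=(2,2)$ and $(d_1,d_2)=(1,1)$, so that $(n-d_1)(m-d_2)=1$. We claim that this $V$ has exactly one singular point on $\mathbb T^2$, an ordinary double point. Then $s=1$, the strict inequality in case 2 just fails, and by Theorem 1 the conclusion fails too.

A point of $\Gamma$ is singular if and only if $p_w=0$ there, that is, $p(z,\cdot)$ has a double root. Put $\mathcal M(\zeta)=\frac{\sqrt2\zeta+1}{\sqrt2+\zeta}$. By (3) the roots over $z=\zeta^2$ are $\mathcal M(\zeta)^2$ and $\mathcal M(-\zeta)^2$. The equation $\mathcal M(\zeta)=\mathcal M(-\zeta)$ means $(\sqrt2\zeta+1)(\sqrt2-\zeta)=(1-\sqrt2\zeta)(\sqrt2+\zeta)$, which reduces to $\zeta=0$. The equation $\mathcal M(\zeta)=-\mathcal M(-\zeta)$ means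
$$(\sqrt2\zeta+1)(\sqrt2-\zeta)=(\sqrt2\zeta-1)(\sqrt2+\zeta),\quad\text{i.e.}\quad\zeta-\sqrt2\zeta^2+\sqrt2=\zeta+\sqrt2\zeta^2-\sqrt2,$$
which is $\zeta^2=1$. So for $|\zeta|=1$ there is a double root only over $z=1$, where $p(1,w)=(1+w)^2-4w=(1-w)^2$. The only singular point on $\mathbb T^2$ is $(1,1)$. Near it, with $\zeta=\sqrt z$ near $1$, the two branches are $w=\mathcal M(\zeta)^2$ and $w=\mathcal M(-\zeta)^2$. Since
$$\frac{\zeta\mathcal M'(\zeta)}{\mathcal M(\zeta)}=\frac{\sqrt2\zeta}{\sqrt2\zeta+1}-\frac\zeta{\sqrt2+\zeta},$$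
the slopes $d\log w/d\log z$ at $(1,1)$ are the values of this function at $\zeta=1$ and $\zeta=-1$, namely
$$\frac{\sqrt2-1}{\sqrt2+1}\qquad\text{and}\qquad\frac{\sqrt2+1}{\sqrt2-1},$$
which are distinct. This proves the claim, and with it Theorem 3. $\square$

One can watch the hypothesis of Theorem 3 fail here. The polynomial $r$ must be a nonzero constant and $q=1$, so the integrand is a constant multiple of $\sum_j|p_z(x_j(\tau),\tau)|^{-2}$. At the node $p_z=(\varphi_1-\varphi_2)U$ vanishes to first order along each branch, so the integrand is at least a positive constant times $|\tau-1|^{-2}$ near $\tau=1$, and the integral diverges. By contrast, the curve of Theorem 2 also has bidegree $(2,2)$ but is nonsingular on $\mathbb T^2$. By case 1 it is a strong Pick set for the same function $zw$ that the nodal curve fails to determine.
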